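\title{Counting countably complete ultrafilters over $\lambda^+$ in $L(V_{\lambda+1})$}

\begin{abstract}
Assume the axiom $I_0$ at $\lambda$. We prove that in $L(V_{\lambda+1})$ there is a surjection from $V_{\lambda+1}$ onto the set of all countably complete ultrafilters over $\lambda^+$, and hence onto the set of $\lambda^+$-complete ones. More precisely, the countably complete ultrafilters over $\lambda^+$ form a definable well-ordered union, of length less than $\Theta$, of sets of size less than $\lambda$. The proof builds a hierarchy of families of ultrafilters indexed by finite sequences of ordinals, uses the fixed points of the $I_0$-embedding to show that each family is small, and shows that every countably complete ultrafilter over $\lambda^+$ is a projection of a member of the hierarchy. In the other direction, $\lambda^{++}$ injects into the set of $\lambda^+$-complete ultrafilters over $\lambda^+$.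
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in ZFC. For an ordinal $\lambda$, the model $L(V_{\lambda+1})$ is the union of the hierarchy that starts with $L_0(V_{\lambda+1})=V_{\lambda+1}$, passes from a level to the set of its definable (with parameters) subsets, and takes unions at limits. It is the smallest transitive model of ZF that contains all ordinals and has $V_{\lambda+1}$ as an element; the Axiom of Choice may fail in it. The axiom $I_0$ asserts that there are an ordinal $\lambda$ and a nontrivial elementary embedding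
\[
j:L(V_{\lambda+1})\to L(V_{\lambda+1})
\]
whose critical point, the least ordinal moved by $j$, is less than $\lambda$. We fix such $\lambda$ and $j$ for the whole paper and write $M=L(V_{\lambda+1})$ and $\kappa=\operatorname{crit}(j)$. An ultrafilter is \emph{$\rho$-complete} if it is closed under intersections of sequences of length less than $\rho$; principal ultrafilters are allowed. The following question comes from Goldberg's paper \cite{Goldberg}.

\begin{quote}
\textbf{Question.} Assume $I_0$. In $L(V_{\lambda+1})$, is there a surjection from $V_{\lambda+1}$ onto the set of $\lambda^+$-complete ultrafilters over $\lambda^+$?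
\end{quote}

Here the surjection, the ultrafilters, their completeness and $\lambda^+$ are all understood in $M$. The answer is yes, already for $\omega_1$-complete ultrafilters.

\begin{theorem}\label{thm:main}
Assume ZFC and $I_0$ at $\lambda$. In $M=L(V_{\lambda+1})$ there is a surjection from $V_{\lambda+1}$ onto the set $\mathcal{U}$ of all $\omega_1$-complete ultrafilters over $\lambda^+$. Consequently, in $M$ there is a surjection from $V_{\lambda+1}$ onto the set of $\lambda^+$-complete ultrafilters over $\lambda^+$.
\end{theorem}

Let $\Theta$ be the least nonzero ordinal that is not a surjective image of $V_{\lambda+1}$ in $M$. A nonzero ordinal is below $\Theta$ exactly when it is such an image.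

\begin{theorem}\label{thm:refine}
Assume ZFC and $I_0$ at $\lambda$. The following hold in $M$.
\begin{enumerate}
\item[(1)] $\mathcal{U}=\bigcup_{\xi<\theta}\mathcal{U}_\xi$, where the sequence $\langle\mathcal{U}_\xi:\xi<\theta\rangle$ is definable in $M$ from $\lambda$, each $|\mathcal{U}_\xi|<\lambda$, and $\theta<\Theta$.
\item[(2)] $\lambda^{++}$ injects into the set of $\lambda^+$-complete ultrafilters over $\lambda^+$. Hence there is no surjection from $\lambda^+$ onto that set: $V_{\lambda+1}$ cannot be replaced by $\lambda^+$.
\end{enumerate}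
\end{theorem}

Part (2) uses Woodin's theorem that $\lambda^+$ is measurable in $M$ \cite{Woodin,Dimonte}; nothing else in the paper does.

\subsection*{What is being measured}
Every element of $M$ is determined by an ordinal and an element of $V_{\lambda+1}$, so $V_{\lambda+1}$ is the natural yardstick for sets in $M$ that need not be well-orderable. For $S\in M$ we write
\[
S\le^* V_{\lambda+1}
\]
if $S$ is empty or there is a surjection from $V_{\lambda+1}$ onto $S$ in $M$. An ultrafilter over $\lambda^+$ is an element of $P(P(\lambda^+))$, and this ambient set is too large. Indeed, $M$ contains a bijection between $V_\lambda$ and $\lambda$ (Lemma~\ref{lem:crit}), so $V_{\lambda+1}=P(V_\lambda)$ injects into $P(\lambda^+)$ and $P(V_{\lambda+1})$ injects into $P(P(\lambda^+))$; by Cantor's diagonal argument $P(P(\lambda^+))\not\le^*V_{\lambda+1}$. On the other hand $P(\lambda^+)\le^*V_{\lambda+1}$ (Section~\ref{sec:coding}). So the question is whether completeness saves a whole power set.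

For ultrafilters with a bounded member it does. We shall see that $\lambda=\sup_n\kappa_n$ for an increasing sequence $\langle\kappa_n:n<\omega\rangle\in M$. Let $U\in\mathcal{U}$ contain an ordinal $\beta<\lambda^+$, let $R$ be a well-order of type $\beta$ of a subset of $\lambda$, and let $b:\beta\to\lambda$ enumerate the field of $R$ in order. Since $\beta=\bigcup_n b^{-1}[\kappa_n]$ and $U$ is $\omega_1$-complete, $b^{-1}[\kappa_n]\in U$ for some $n$. Then $D=\{X\subseteq\kappa_n:b^{-1}[X]\in U\}$ is an element of $V_\lambda$, and $A\in U$ if and only if $b[A\cap\beta]\cap\kappa_n\in D$. Thus $U$ is computed from $R$ and $D$, and the set of such $U$ is $\le^*V_{\lambda+1}$. The problem concerns ultrafilters all of whose members are unbounded in $\lambda^+$, such as the nonprincipal $\lambda^+$-complete ones.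

For these the embedding suggests a positive answer. Let $\mathrm{Fix}$ be the set of fixed points of $j$ below $\lambda^+$; it belongs to $M$. A set $A\subseteq\lambda^+$ and its image $j(A)$ agree on $\mathrm{Fix}$, and it follows that $j(U)=U$ whenever $\mathrm{Fix}\in j(U)$. So if $\mathcal{X}$ is a family of ultrafilters with $j(\mathcal{X})=\mathcal{X}$ and all members of $\mathcal{X}$ contain $\mathrm{Fix}$, then $j$ fixes every member of $\mathcal{X}$, and a set that is fixed together with all its elements has size less than $\kappa$. One therefore expects families of ultrafilters that are defined from ordinals by conditions like ``contains all clubs'' to be small. The work is to cover $\mathcal{U}$ by such families.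

\subsection*{Plan of the proof}
Section~\ref{sec:prelim} collects the basic facts on $M$ and $j$. Section~\ref{sec:club} proves the principle just described and applies it to the ultrafilters that extend the club filter; this case shows the main idea. Section~\ref{sec:hier} defines families $\mathcal{Y}(t)\subseteq\mathcal{U}$, indexed by finite sequences $t$ of pairs of ordinals, and proves $|\mathcal{Y}(t)|<\lambda$. Section~\ref{sec:reduce} shows that every $U\in\mathcal{U}$ is the projection of a member of some $\mathcal{Y}(t)$ by a function $f:\lambda^+\to\lambda^+$. Section~\ref{sec:coding} proves $P(\lambda^+)\le^*V_{\lambda+1}$, which bounds the functions $f$ and the indices $t$. Sections~\ref{sec:count} and~\ref{sec:lower} prove the theorems.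

\section{The model and the embedding}\label{sec:prelim}

Unless we say otherwise, power sets, functions, sequences, ultrafilters, clubs, cofinalities and cardinals are those of $M$. We write $|Z|<\rho$ if $M$ contains a bijection of $Z$ with an ordinal below $\rho$; a surjective image of an ordinal $\delta$ injects into $\delta$ by taking least preimages. Since $V_{\lambda+1}\subseteq M$, we have $V_\alpha^M=V_\alpha$ for $\alpha\le\lambda+1$. The embedding $j$ is not assumed to be definable over $M$; part of the work below is to see which fragments of it belong to $M$. Put $\kappa_0=\kappa$ and $\kappa_{n+1}=j(\kappa_n)$; this sequence is strictly increasing.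

\subsection*{The critical sequence}
We use Kunen's inconsistency theorem in the following form: in ZFC, for no ordinal $\nu$ is there a nontrivial elementary embedding $V_{\nu+2}\to V_{\nu+2}$.

\begin{lemma}\label{lem:crit}
$j(\lambda)=\lambda=\sup_n\kappa_n$, and $\langle\kappa_n:n<\omega\rangle\in M$. An ordinal below $\lambda$ is fixed by $j$ if and only if it is below $\kappa$. The set $D=\{X\subseteq\kappa:\kappa\in j(X)\}$ is a nonprincipal $\kappa$-complete ultrafilter over $\kappa$ and belongs to $M$. There is a bijection between $V_\lambda$ and $\lambda$ in $M$.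
\end{lemma}

\begin{proof}
A critical point is a limit ordinal above $\omega$, since $j(\omega)=\omega$ and $j(\alpha+1)=j(\alpha)+1$. As $\kappa<\lambda$, we have $V_{\kappa+2}\subseteq M$, so $M$ contains all subsets of $\kappa$ and of $\kappa\times\kappa$. The set $D$ is an ultrafilter over $\kappa$, and it is nonprincipal because $j(\{\xi\})=\{\xi\}$ for $\xi<\kappa$. A sequence $\langle X_i:i<\delta\rangle$ of subsets of $\kappa$ with $\delta<\kappa$ is coded by a subset of $\kappa\times\kappa$, so it is in $M$, and $j(\bigcap_{i<\delta}X_i)=\bigcap_{i<\delta}j(X_i)$. Thus $D$ is $\kappa$-complete, $\kappa$ is measurable in $V$, hence strongly inaccessible, and $D\in V_{\kappa+2}\subseteq M$.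

We do not yet know that $\lambda$ is definable in $M$, so let $\lambda'\le\lambda$ be least such that $M\models V=L(V_{\lambda'+1})$. This ordinal is definable in $M$ without parameters, so $j(\lambda')=\lambda'$. Suppose $\lambda'<\kappa$. Then $|V_{\lambda'+1}|<\kappa$ in $V$, so some bounded set $A\subseteq\kappa$ codes a copy of $(V_{\lambda'+1},\in)$. Collapsing the copy gives $V_{\lambda'+1}\in L[A]$, and $A\in M$, so $M=L[A]$. This is a model of ZFC in which $D$ is a measure on $\kappa$. Let $i:M\to N$ be the transitive ultrapower by $D$ formed in $M$. It is a textbook fact that $\operatorname{crit}(i)=\kappa$ and $D\notin N$. But $i(A)=A$, so $N=L[A]=M$ and $D\in N$, a contradiction.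

So $\kappa\le\lambda'$, and $\kappa<\lambda'$ because $\lambda'$ is fixed and $\kappa$ is not. Applying $j$ repeatedly gives $\kappa_n<\lambda'\le\lambda$ for all $n$. The set $\{\kappa_n:n<\omega\}$ is a subset of $V_\lambda$, so it and its increasing enumeration are in $M$. Let $\nu=\sup_n\kappa_n\le\lambda$. Since $j(\langle\kappa_n\rangle_n)=\langle\kappa_{n+1}\rangle_n$, we have $j(\nu)=\nu$. If $\nu<\lambda$, then $V_{\nu+2}\subseteq V_{\lambda+1}$, $j(V_{\nu+2})=V_{\nu+2}$, and $j\upharpoonright V_{\nu+2}$ contradicts Kunen's theorem. Hence $\nu=\lambda$.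

If $\kappa_n\le\mu<\kappa_{n+1}$, then $j(\mu)\ge\kappa_{n+1}>\mu$. Finally, $M$ contains a bijection $V_\kappa\to\kappa$ because $\kappa$ is inaccessible, so by elementarity it contains bijections $V_{\kappa_n}\to\kappa_n$. Hence $|V_\lambda|=\lambda$ in $V$, and a witnessing bijection is a subset of $V_\lambda$.
\end{proof}

Since $j(\lambda)=\lambda$, we have the principle on which the paper rests: \emph{if $F$ is a class function definable in $M$ from $\lambda$ and $x\in\operatorname{dom}F$, then $j(x)\in\operatorname{dom}F$ and $j(F(x))=F(j(x))$}. In particular $j$ fixes every set definable in $M$ from $\lambda$.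

\begin{lemma}\label{lem:succ}
$(\lambda^+)^M=\lambda^+$, this cardinal is regular in $M$, $j(\lambda^+)=\lambda^+$, and $\lambda^+\le^*V_{\lambda+1}$. Every limit ordinal $\gamma<\lambda^+$ has $\operatorname{cf}(\gamma)<\lambda$.
\end{lemma}

\begin{proof}
Every $\beta<\lambda^+$ is the order type of a well-order of a subset of $\lambda$, and such a well-order is a subset of $V_\lambda$. So $|\beta|\le\lambda$ in $M$, and taking order types gives $\lambda^+\le^*V_{\lambda+1}$. As $\lambda^+$ is a regular cardinal in $V$, it is one in $M$. It is definable from $\lambda$, so it is fixed. Finally, $\operatorname{cf}(\gamma)\le\lambda$ is regular, while $\lambda$ is singular in $M$.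
\end{proof}

\subsection*{Substitutes for choice}
For $y\subseteq V_\lambda$ and $i<\lambda$ let $(y)_i=\{z:(i,z)\in y\}$. As $\lambda$ is a limit ordinal, every sequence in $V$ of length $\delta\le\lambda$ of elements of $V_{\lambda+1}$ has the form $\langle(y)_i:i<\delta\rangle$ with $y\in V_{\lambda+1}$; in particular it lies in $M$. It follows that the class of sets $S\le^*V_{\lambda+1}$ is closed under finite products. It is also closed under subsets, surjective images and finite unions, and by Lemma~\ref{lem:succ} it contains every $Z$ with $|Z|\le\lambda^+$.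

\begin{lemma}\label{lem:phi}
There is a surjection $\Phi:\mathrm{Ord}\times V_{\lambda+1}\to M$ definable in $M$ from $\lambda$.
\end{lemma}

\begin{proof}
Fix a definable assignment to each ordinal $\eta>0$ of a tuple $(\alpha,\varphi,\eta_1,\dots,\eta_k)$, where $\alpha$ is an ordinal, $\varphi$ is a formula with $k+1$ free variables and $\eta_1,\dots,\eta_k<\eta$, such that every tuple of this form is assigned to some $\eta$. Put $\Phi(0,y)=y$. For $\eta>0$ let $p_i=\Phi(\eta_i,(y)_i)$; let $\Phi(\eta,y)$ be the set of $u\in L_\alpha(V_{\lambda+1})$ with $L_\alpha(V_{\lambda+1})\models\varphi(u,p_1,\dots,p_k)$ if all $p_i$ lie in $L_\alpha(V_{\lambda+1})$, and $\emptyset$ otherwise. By induction on $\alpha$, each $L_\alpha(V_{\lambda+1})$ is contained in the range of $\Phi$.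
\end{proof}

The map $\Phi$ splits each choice into two: the ordinal can be minimized, and only the element of $V_{\lambda+1}$ is left. The next two lemmas deal with that element in two ways.

\begin{lemma}[Collection]\label{lem:collect}
If $I\le^*V_{\lambda+1}$ and $\langle S_z:z\in I\rangle\in M$ satisfies $S_z\le^*V_{\lambda+1}$ for all $z\in I$, then $\bigcup_{z\in I}S_z\le^*V_{\lambda+1}$.
\end{lemma}

\begin{proof}
Assume the union has an element $u_0$. For $z$ with $S_z\ne\emptyset$ let $\eta_z$ be least such that, for some $y$, $\Phi(\eta_z,y)$ is a surjection from $V_{\lambda+1}$ onto $S_z$. Instead of choosing $y$ we use all of them: send $(z,y,w)\in I\times V_{\lambda+1}\times V_{\lambda+1}$ to $\Phi(\eta_z,y)(w)$ if $S_z\ne\emptyset$ and $\Phi(\eta_z,y)$ is a surjection from $V_{\lambda+1}$ onto $S_z$, and to $u_0$ otherwise. This map is in $M$ and its range is $\bigcup_zS_z$.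
\end{proof}

The principle $\mathrm{DC}_\lambda$ says: if $R\subseteq Z^{<\lambda}\times Z$ and for every $s\in Z^{<\lambda}$ there is $z\in Z$ with $s\mathrel{R}z$, then there is $f:\lambda\to Z$ with $(f\upharpoonright i)\mathrel{R}f(i)$ for all $i<\lambda$. It implies $\mathrm{AC}_\lambda$, the existence of a choice function for each sequence $\langle S_i:i<\delta\rangle$ of nonempty sets with $\delta\le\lambda$: let $s\mathrel{R}z$ mean that $\operatorname{dom}s\ge\delta$ or $z\in S_{\operatorname{dom}s}$.

\begin{lemma}\label{lem:dc}
$M\models\mathrm{DC}_\lambda$.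
\end{lemma}

\begin{proof}
Let $Z,R\in M$ be as in the hypothesis in $M$. For $s\in Z^{<\lambda}\cap M$ let $\eta_s$ be least such that $s\mathrel{R}\Phi(\eta_s,y)$ for some $y$; the map $s\mapsto\eta_s$ is in $M$. Working in $V$ with a well-order of $V_{\lambda+1}$, choose $y_i$ and $f(i)$ by recursion on $i<\lambda$ so that $f(i)=\Phi(\eta_{f\upharpoonright i},y_i)$ and $(f\upharpoonright i)\mathrel{R}f(i)$. This requires $f\upharpoonright i\in M$ at stage $i$. The sequence $\langle y_{i'}:i'<i\rangle$ is in $M$, and from it $M$ recomputes $f\upharpoonright i$ by the recursion $f(i')=\Phi(\eta_{f\upharpoonright i'},y_{i'})$. The same argument with $i=\lambda$ gives $f\in M$.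
\end{proof}

\subsection*{Ultrafilters and clubs}
Let $U\in\mathcal{U}$. A property holds for \emph{$U$-a.e.\ $\beta$} if the set of $\beta<\lambda^+$ having it is in $U$. If a countable union belongs to $U$, so does one of its terms. For $f:\lambda^+\to\lambda^+$, the \emph{projection} $f_*U=\{A\subseteq\lambda^+:f^{-1}[A]\in U\}$ is an ultrafilter that is as complete as $U$; a property holds for $f_*U$-a.e.\ $\alpha$ if and only if it holds of $f(\beta)$ for $U$-a.e.\ $\beta$; and $(g\circ f)_*U=g_*(f_*U)$. For ordinal-valued functions on $\lambda^+$, the relations $f=_Ug$ and $f<_Ug$ mean that $f(\beta)=g(\beta)$, respectively $f(\beta)<g(\beta)$, for $U$-a.e.\ $\beta$. If $f=_Ug$ then $f_*U=g_*U$. A function defined only $U$-a.e.\ is understood to be $0$ elsewhere.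

The relation $<_U$ linearly orders the $=_U$-classes, and \emph{every nonempty set of ordinal-valued functions has a $<_U$-minimal element}: otherwise Lemma~\ref{lem:dc} gives $f_0>_Uf_1>_U\cdots$, and by $\omega_1$-completeness $f_0(\beta)>f_1(\beta)>\cdots$ for some $\beta$.

``Limit ordinal'' means nonzero limit ordinal. A \emph{limit point} of a set $C$ of ordinals is an ordinal $\gamma>0$ with $\sup(C\cap\gamma)=\gamma$. For a limit ordinal $\eta$, a set $C\subseteq\eta$ is \emph{club in $\eta$} if it is unbounded in $\eta$ and contains its limit points below $\eta$. We allow $\operatorname{cf}(\eta)=\omega$; then every strictly increasing cofinal $\omega$-sequence enumerates a club, and its even and odd terms form two disjoint clubs.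

Finally, $\langle\cdot,\cdot\rangle:\lambda^+\times\lambda^+\to\lambda^+$ is the G\"odel pairing, a bijection definable from $\lambda$. It lets us treat ultrafilters over $\lambda^+\times\lambda^+$ as members of $\mathcal{U}$.

\subsection*{The fixed points of $j$ below $\lambda^+$}
For a function $e':V_\lambda\to V_\lambda$ and $a\subseteq V_\lambda$ put $e'^+(a)=\bigcup_{\nu<\lambda}e'(a\cap V_\nu)$. Let $e=j\upharpoonright V_\lambda$. It maps $V_\lambda$ to $V_\lambda$, so $e\in V_{\lambda+1}$.

\begin{lemma}\label{lem:fix}
We have $j(a)=e^+(a)$ for all $a\subseteq V_\lambda$, and $j\upharpoonright\lambda^+\in M$. The set $\mathrm{Fix}=\{\beta<\lambda^+:j(\beta)=\beta\}$ is in $M$ and has the following properties.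
\begin{enumerate}
\item[(i)] If $\nu<\lambda^+$, then $\nu\le\sup_nj^n(\nu)\in\mathrm{Fix}$. So $\mathrm{Fix}$ is unbounded in $\lambda^+$.
\item[(ii)] If $\gamma<\lambda^+$ is a limit point of $\mathrm{Fix}$ and $\operatorname{cf}(\gamma)<\kappa$, then $\gamma\in\mathrm{Fix}$.
\item[(iii)] If $A\subseteq\lambda^+$ and $A\in M$, then $j(A)\cap\mathrm{Fix}=A\cap\mathrm{Fix}$.
\item[(iv)] $\langle\alpha,\gamma\rangle\in\mathrm{Fix}$ if and only if $\alpha,\gamma\in\mathrm{Fix}$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $\nu<\lambda$ we have $e(a\cap V_\nu)=j(a)\cap V_{j(\nu)}$, the ordinals $j(\nu)$ are cofinal in $\lambda$, and $j(a)\subseteq V_\lambda$; so $e^+(a)=j(a)$. If $R$ is a well-order of type $\beta$ of a subset of $\lambda$, then $j(\beta)$ is the type of $j(R)=e^+(R)$. This defines $j\upharpoonright\lambda^+$ in $M$ from $e$.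

(i) The sequence $\langle j^n(\nu):n<\omega\rangle$ is nondecreasing, lies in $M$, and is bounded in $\lambda^+$ by regularity. Its image under $j$ is $\langle j^{n+1}(\nu):n<\omega\rangle$, which has the same supremum.

(ii) Let $\rho=\operatorname{cf}(\gamma)$, let $g:\rho\to\gamma$ be cofinal, and put $f(i)=\min(\mathrm{Fix}\setminus g(i))<\gamma$. Since $\rho<\kappa$, the function $j(f)$ has domain $\rho$ and $j(f)(i)=j(f(i))=f(i)$. So $j(\gamma)=\sup\operatorname{ran}j(f)=\sup\operatorname{ran}f=\gamma$.

(iii) For $\beta\in\mathrm{Fix}$: $\beta\in A$ if and only if $\beta=j(\beta)\in j(A)$.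

(iv) $j(\langle\alpha,\gamma\rangle)=\langle j(\alpha),j(\gamma)\rangle$, and the pairing is injective.
\end{proof}

The restriction in (ii) cannot be dropped. If $\gamma\in\mathrm{Fix}$ is a limit ordinal, then $\operatorname{cf}(\gamma)<\lambda$ is fixed by $j$, so $\operatorname{cf}(\gamma)<\kappa$. Thus $\mathrm{Fix}$ behaves like a club only at cofinalities below $\kappa$, and we shall have to record a bound on cofinalities throughout.

\section{Fixed ultrafilters and the club case}\label{sec:club}

\begin{lemma}\label{lem:fixed}
If $U\in\mathcal{U}$ and $\mathrm{Fix}\in j(U)$, then $j(U)=U$.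
\end{lemma}

\begin{proof}
Let $A\in U$. Then $j(A)\in j(U)$, so $A\cap\mathrm{Fix}=j(A)\cap\mathrm{Fix}\in j(U)$, and $A\in j(U)$. Thus $U\subseteq j(U)$, and both are ultrafilters over $\lambda^+$ in $M$.
\end{proof}

\begin{example}\label{ex:D}
The hypothesis is on $j(U)$; knowing $\mathrm{Fix}\in U$ is not enough. With $D$ as in Lemma~\ref{lem:crit}, let $\bar D=\{A\subseteq\lambda^+:A\cap\kappa\in D\}\in\mathcal{U}$. Then $\kappa\in\bar D$ and $\kappa\subseteq\mathrm{Fix}$, so $\mathrm{Fix}\in\bar D$. No $\xi<\kappa$ belongs to $\bar D$, so no $\xi<j(\kappa)$ belongs to $j(\bar D)$; in particular $\kappa\notin j(\bar D)$, and $j(\bar D)\ne\bar D$.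
\end{example}

To know that $\mathrm{Fix}\in j(U)$ we shall place $U$ in a family $\mathcal{X}$ with $j(\mathcal{X})=\mathcal{X}$ and prove that \emph{all} members of $\mathcal{X}$, among them $j(U)$, contain $\mathrm{Fix}$. The same invariance then bounds the size of $\mathcal{X}$.

\begin{lemma}\label{lem:small}
Let $Z\in M$ satisfy $j(Z)=Z$ and $j(z)=z$ for all $z\in Z$. Then $|Z|<\kappa$.
\end{lemma}

\begin{proof}
Suppose first that $u:\kappa\to Z$ is an injection in $M$. Then $j(u):j(\kappa)\to Z$ is injective. Let $z=j(u)(\kappa)\in Z$. Then $j(z)=z\in\operatorname{ran}j(u)=j(\operatorname{ran}u)$, so $z\in\operatorname{ran}u$, say $z=u(i)$ with $i<\kappa$. Now $j(u)(\kappa)=z=j(z)=j(u)(j(i))=j(u)(i)$, which contradicts injectivity.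

So $\kappa$ does not inject into $Z$. Let $Z\ne\emptyset$ and apply $\mathrm{DC}_\lambda$ to the relation ``$z\notin\operatorname{ran}s$ or $\operatorname{ran}s=Z$''. The resulting $f:\lambda\to Z$ is not injective on $\kappa$, so $Z=\operatorname{ran}(f\upharpoonright i)$ for some $i<\kappa$.
\end{proof}

Here is the method in its smallest case. For $\mu<\lambda$ let $\mathcal{N}_\mu$ be the set of $U\in\mathcal{U}$ that contain every club in $\lambda^+$ and the set of limit ordinals of cofinality at most $\mu$.

\begin{proposition}\label{prop:club}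
If $\mu<\kappa$ then $|\mathcal{N}_\mu|<\kappa$, and $|\mathcal{N}_\mu|<\lambda$ for all $\mu<\lambda$. At most $\lambda$ members of $\mathcal{U}$ contain every club in $\lambda^+$.
\end{proposition}

\begin{proof}
Let $\mu<\kappa$. Let $C$ consist of $\mathrm{Fix}$ and its limit points below $\lambda^+$; by Lemma~\ref{lem:fix}(i) it is a club in $\lambda^+$, and $C\in M$. By Lemma~\ref{lem:fix}(ii), a limit ordinal in $C$ of cofinality at most $\mu$ is in $\mathrm{Fix}$. So every member of $\mathcal{N}_\mu$ contains $\mathrm{Fix}$. The function $\mu\mapsto\mathcal{N}_\mu$ is definable from $\lambda$, so $j(\mathcal{N}_\mu)=\mathcal{N}_{j(\mu)}=\mathcal{N}_\mu$. For $U\in\mathcal{N}_\mu$ this gives $j(U)\in\mathcal{N}_\mu$, so $\mathrm{Fix}\in j(U)$ and $j(U)=U$ by Lemma~\ref{lem:fixed}. Lemma~\ref{lem:small} gives $|\mathcal{N}_\mu|<\kappa$.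

For $\mu\ge\kappa$ the family is indexed by an ordinal that $j$ moves, and this argument does not apply. But suppose $|\mathcal{N}_\mu|<\lambda$ fails for some $\mu<\lambda$. The least such $\mu$ is definable from $\lambda$, so $j(\mu)=\mu$, so $\mu<\kappa$ by Lemma~\ref{lem:crit}, contradicting the first part.

If $U\in\mathcal{U}$ contains every club, it contains the set of limit ordinals below $\lambda^+$. By Lemma~\ref{lem:succ} this set is the union over $n$ of the sets of limit ordinals of cofinality at most $\kappa_n$, so $U\in\mathcal{N}_{\kappa_n}$ for some $n$. By $\mathrm{AC}_\lambda$, $\bigcup_n\mathcal{N}_{\kappa_n}$ injects into $\omega\times\lambda$.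
\end{proof}

The second paragraph of the proof dictates the design of what follows: the families must be definable from $\lambda$ and \emph{ordinal} indices, so that a least counterexample exists and is fixed by $j$.

\section{A hierarchy of small families}\label{sec:hier}

Consider $U\in\mathcal{U}$ with all members unbounded, not necessarily containing the clubs. For a club $C$, the function $\beta\mapsto\max(C\cap(\beta+1))$ rounds $\beta$ down to $C$. If $C$ is chosen to make this function $G$ minimal in $<_U$, then shrinking $C$ does not change $G$ modulo $U$, so $W=G_*U$ contains every club and belongs to one of the small families $\mathcal{N}_\mu$. What remains unknown is the position of $\beta$ in the interval from $\alpha=G(\beta)$ to the next point $H(\alpha)$ of $C$. One repeats the rounding below $H(\alpha)$, for $W$-a.e.\ $\alpha$ simultaneously. This calls for a version of $\mathcal{N}_\mu$ relative to a base ultrafilter $W$ and a height function $H$. (Section~\ref{sec:reduce} carries out the rounding in full.)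

Let $\mathcal{H}$ be the set of functions $H:\lambda^+\to\lambda^++1$. For $W\in\mathcal{U}$, the order $<_W$ well-orders $\mathcal{H}/{=_W}$; let $o_W(H)$ be the order type of $\{f\in\mathcal{H}:f<_WH\}/{=_W}$. Then
\begin{equation}\label{eq:rank}
o_W(H)=o_W(H')\iff H=_WH'.
\end{equation}

\begin{definition}\label{def:X}
Let $W\in\mathcal{U}$, and let $H\in\mathcal{H}$ be such that $H(\alpha)$ is a limit ordinal for $W$-a.e.\ $\alpha$; we say that $H$ is \emph{$W$-limit}. A \emph{uniform club for $(W,H)$} is a sequence $\vec C=\langle C_\alpha:\alpha<\lambda^+\rangle$ of subsets of $\lambda^+$ such that $C_\alpha$ is club in $H(\alpha)$ for $W$-a.e.\ $\alpha$. For $\mu<\lambda$, $\mathcal{X}^\mu(W,H)$ is the set of $U\in\mathcal{U}$ such that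
\begin{enumerate}
\item[(X1)] $W$ is the projection of $U$ by $\langle\alpha,\gamma\rangle\mapsto\alpha$, and $\gamma<H(\alpha)$ for $U$-a.e.\ $\langle\alpha,\gamma\rangle$;
\item[(X2)] for every uniform club $\vec C$ for $(W,H)$, $\gamma\in C_\alpha$ for $U$-a.e.\ $\langle\alpha,\gamma\rangle$;
\item[(X3)] $\gamma$ is a limit ordinal with $\operatorname{cf}(\gamma)\le\mu$ for $U$-a.e.\ $\langle\alpha,\gamma\rangle$.
\end{enumerate}
\end{definition}

If $H=_WH'$, then $\mathcal{X}^\mu(W,H)=\mathcal{X}^\mu(W,H')$: the uniform clubs are the same, and $H(\alpha)=H'(\alpha)$ for $U$-a.e.\ $\langle\alpha,\gamma\rangle$ whenever $U$ projects to $W$.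

The parameters $W$ and $H$ are not ordinals. By \eqref{eq:rank}, however, the class of $H$ is named by the ordinal $o_W(H)$ once $W$ is given. We do not name $W$ at all: we let it range over a family that has been named at the previous step.

\begin{definition}\label{def:Y}
An \emph{index} is a finite sequence $t$ of pairs $(\varepsilon,\mu)$ of ordinals with $\mu<\lambda$. Let $W_0$ be the principal ultrafilter at $0$. Put $\mathcal{Y}(\emptyset)=\{W_0\}$ and
\[
\mathcal{Y}(t^\frown(\varepsilon,\mu))=\bigcup\{\mathcal{X}^\mu(W,H):W\in\mathcal{Y}(t),\ H\in\mathcal{H}\text{ is $W$-limit},\ o_W(H)=\varepsilon\}.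
\]
Let $\mathcal{Y}=\bigcup_t\mathcal{Y}(t)\subseteq\mathcal{U}$.
\end{definition}

The operations $o_W(H)$, $\mathcal{X}^\mu(W,H)$ and $\mathcal{Y}(t)$ are definable in $M$ from $\lambda$, so $j$ commutes with them.

\begin{example}\label{ex:length1}
We have $o_{W_0}(H)=H(0)$. So $\mathcal{Y}(\langle(\varepsilon,\mu)\rangle)$ is empty unless $\varepsilon\le\lambda^+$ is a limit ordinal, and then it consists of the projections by $\gamma\mapsto\langle0,\gamma\rangle$ of those members of $\mathcal{U}$ that contain every club in $\varepsilon$ and the set of limit ordinals of cofinality at most $\mu$. For $\varepsilon=\lambda^+$ this is a copy of $\mathcal{N}_\mu$. For $\operatorname{cf}(\varepsilon)=\omega$ it is empty, because there are two disjoint clubs. The ultrafilter $\bar D$ of Example~\ref{ex:D} contains every club $C$ in $\kappa$, since $\kappa$ is a limit point of $j(C)\supseteq C$; so a copy of $\bar D$ lies in $\mathcal{Y}(\langle(\kappa,\kappa)\rangle)$, at an index that $j$ moves.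
\end{example}

In Proposition~\ref{prop:club} we used that $\mathrm{Fix}$ is unbounded in $\lambda^+$. Below a fixed height $H(\alpha)<\lambda^+$ this may fail: for instance $\mathrm{Fix}\cap\lambda=\kappa$. In that case the iterates of $j$ climb to $H(\alpha)$ in $\omega$ steps, uniformly in $\alpha$, and the family is empty.

\begin{lemma}[Rigidity]\label{lem:rigid}
Let $W\in\mathcal{U}$ satisfy $\mathrm{Fix}\in W$ and $j(W)=W$. Let $H\in\mathcal{H}$ be $W$-limit with $j(H)=_WH$, and let $\mu<\kappa$. Then every $U\in\mathcal{X}^\mu(W,H)$ satisfies $\mathrm{Fix}\in U$ and $j(U)=U$.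
\end{lemma}

\begin{proof}
Assume $\mathcal{X}^\mu(W,H)\ne\emptyset$. Let $B\in W$ be the set of $\alpha\in\mathrm{Fix}$ such that $H(\alpha)$ is a limit ordinal and $j(H)(\alpha)=H(\alpha)$. For $\alpha\in B$,
\[
j(H(\alpha))=j(H)(j(\alpha))=j(H)(\alpha)=H(\alpha).
\]
Let $K_\alpha=\mathrm{Fix}\cap H(\alpha)$.

\emph{Claim: $K_\alpha$ is unbounded in $H(\alpha)$ for $W$-a.e.\ $\alpha$.} Otherwise the set $B'$ of $\alpha\in B$ with $K_\alpha$ bounded in $H(\alpha)$ is in $W$. Let $\alpha\in B'$. By Lemma~\ref{lem:fix}(i), $H(\alpha)<\lambda^+$. Let $\nu_\alpha=\sup\{\xi+1:\xi\in K_\alpha\}$; it is below $H(\alpha)$ because $H(\alpha)$ is a limit, and it exceeds every element of $K_\alpha$, so $\nu_\alpha\notin\mathrm{Fix}$. Put $s_\alpha(n)=j^n(\nu_\alpha)$. Applying $j^n$ to $\nu_\alpha<j(\nu_\alpha)$ and to $\nu_\alpha<H(\alpha)$ shows that $s_\alpha$ is a strictly increasing sequence below $H(\alpha)$. Its supremum is in $\mathrm{Fix}$, is at most $H(\alpha)$, and exceeds every element of $K_\alpha$; so it equals $H(\alpha)$. The sequence $\langle s_\alpha:\alpha\in B'\rangle$ is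 in $M$ because $j\upharpoonright\lambda^+$ is. The sets $\{s_\alpha(2n):n<\omega\}$ and $\{s_\alpha(2n+1):n<\omega\}$ for $\alpha\in B'$ (and $\emptyset$ for $\alpha\notin B'$) form two uniform clubs with disjoint fibers, so no ultrafilter satisfies (X2). This contradiction proves the claim.

Let $C_\alpha$ consist of $K_\alpha$ and its limit points below $H(\alpha)$. By the claim $\vec C$ is a uniform club, and it is in $M$ because $\mathrm{Fix}$ is. Let $U\in\mathcal{X}^\mu(W,H)$. By (X1)--(X3), for $U$-a.e.\ $\langle\alpha,\gamma\rangle$ we have $\alpha\in\mathrm{Fix}$, $\gamma\in C_\alpha$ and $\operatorname{cf}(\gamma)\le\mu<\kappa$. Such a $\gamma$ is in $K_\alpha$ or is a limit point of $\mathrm{Fix}$, so $\gamma\in\mathrm{Fix}$ by Lemma~\ref{lem:fix}(ii), and $\langle\alpha,\gamma\rangle\in\mathrm{Fix}$ by Lemma~\ref{lem:fix}(iv). Thus every member of $\mathcal{X}^\mu(W,H)$ contains $\mathrm{Fix}$.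

By elementarity and the hypotheses, $j(U)\in\mathcal{X}^{j(\mu)}(j(W),j(H))=\mathcal{X}^\mu(W,H)$. So $\mathrm{Fix}\in j(U)$, and $j(U)=U$ by Lemma~\ref{lem:fixed}.
\end{proof}

The conclusion of the lemma repeats for $U$ the hypothesis on $W$, so it can be iterated.

\begin{lemma}\label{lem:fixedindex}
If $j(t)=t$, then every $U\in\mathcal{Y}(t)$ satisfies $\mathrm{Fix}\in U$ and $j(U)=U$, and $|\mathcal{Y}(t)|<\kappa$.
\end{lemma}

\begin{proof}
We prove the first statement by induction on the length of $t$. It holds for $W_0$ because $0\in\mathrm{Fix}$ and $W_0$ is definable from $\lambda$. Let $t=t'^\frown(\varepsilon,\mu)$. Then $j$ fixes $t'$, $\varepsilon$ and $\mu$, so $\mu<\kappa$ by Lemma~\ref{lem:crit}. Let $U\in\mathcal{X}^\mu(W,H)$ with $W\in\mathcal{Y}(t')$, $H$ $W$-limit and $o_W(H)=\varepsilon$. By induction $\mathrm{Fix}\in W$ and $j(W)=W$. Hence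
\[
o_W(j(H))=o_{j(W)}(j(H))=j(o_W(H))=j(\varepsilon)=\varepsilon=o_W(H),
\]
so $j(H)=_WH$ by \eqref{eq:rank}, and Lemma~\ref{lem:rigid} applies. For the second statement, $j(\mathcal{Y}(t))=\mathcal{Y}(j(t))=\mathcal{Y}(t)$, so Lemma~\ref{lem:small} applies.
\end{proof}

Let $\prec$ be the well-order of finite sequences of pairs of ordinals that compares first the largest ordinal occurring, then the length, and then the lexicographic position, with $\emptyset$ least. It is definable, and each of its proper initial segments is a set.

\begin{proposition}\label{prop:allsmall}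
$|\mathcal{Y}(t)|<\lambda$ for every index $t$.
\end{proposition}

\begin{proof}
Otherwise the $\prec$-least index $t$ for which this fails is definable in $M$ from $\lambda$. Then $j(t)=t$, and Lemma~\ref{lem:fixedindex} gives $|\mathcal{Y}(t)|<\kappa<\lambda$.
\end{proof}

\section{Every ultrafilter is a projection from the hierarchy}\label{sec:reduce}

\begin{proposition}\label{prop:reduce}
For every $U\in\mathcal{U}$ there are $W\in\mathcal{Y}$ and $f:\lambda^+\to\lambda^+$ with $U=f_*W$.
\end{proposition}

We look for $F$ with $F_*U\in\mathcal{Y}$ such that $\beta$ can be recovered from $F(\beta)$ for $U$-a.e.\ $\beta$. Short of that, $F(\beta)$ at least yields upper bounds $H(F(\beta))$ for $\beta$. Each rounding step lowers the bound in $<_U$, so we can take the best bound at the outset and show that it is $\beta+1$.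

\begin{proof}
We work in $M$. A \emph{frame} is a pair $(F,H)$ with $F:\lambda^+\to\lambda^+$, $F_*U\in\mathcal{Y}$, $H\in\mathcal{H}$, and $\beta<H(F(\beta))$ for $U$-a.e.\ $\beta$. The constant functions $F\equiv0$, $H\equiv\lambda^+$ form a frame, as $F_*U=W_0$. Fix a frame $(F,H)$ with $H\circ F$ minimal in $<_U$, and let $W=F_*U\in\mathcal{Y}(t)$. Minimality gives:
\begin{equation}\label{eq:min}
\text{if $H'\in\mathcal{H}$ and $H'<_WH$, then $H'(F(\beta))\le\beta$ for $U$-a.e.\ $\beta$,}
\end{equation}
since $H'\circ F<_UH\circ F$ and so $(F,H')$ is not a frame. As $H(\alpha)>0$ for $W$-a.e.\ $\alpha$, either $H(\alpha)$ is a successor for $W$-a.e.\ $\alpha$ or $H$ is $W$-limit.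

\medskip\noindent\textbf{The successor case.} Let $f(\alpha)$ be the predecessor of $H(\alpha)$ if there is one, and $0$ otherwise. Then $f:\lambda^+\to\lambda^+$, because a successor ordinal $\le\lambda^+$ is below $\lambda^+$. For $U$-a.e.\ $\beta$ we have $\beta<f(F(\beta))+1$, and $f(F(\beta))\le\beta$ by \eqref{eq:min}. So $f\circ F=_U\mathrm{id}$, and $U=(f\circ F)_*U=f_*W$.

\medskip\noindent\textbf{The limit case.} We assume that $H$ is $W$-limit and find a frame with a smaller bound, which is a contradiction.

\emph{Step 1: there is no sequence $\langle s_\alpha:\alpha<\lambda^+\rangle$ such that $s_\alpha:\omega\to H(\alpha)$ is cofinal for $W$-a.e.\ $\alpha$.} Otherwise, for $U$-a.e.\ $\beta$ there is $n$ with $\beta<s_{F(\beta)}(n)$, because $\beta<H(F(\beta))$. By $\omega_1$-completeness one $n$ works for $U$-a.e.\ $\beta$, and $H'(\alpha)=s_\alpha(n)$ violates \eqref{eq:min}.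

Step 1 plays the part of ``uncountable cofinality'': it makes the uniform clubs for $(W,H)$ behave like the clubs of $\lambda^+$.

\emph{Step 2: if $\vec C$ and $\vec C'$ are uniform clubs, so is $\langle C_\alpha\cap C'_\alpha:\alpha<\lambda^+\rangle$.} Let $E_\alpha=C_\alpha\cap C'_\alpha$, and consider only those $\alpha$ for which $C_\alpha$ and $C'_\alpha$ are club in $H(\alpha)$. Then $E_\alpha$ contains its limit points below $H(\alpha)$. If $\vec E$ is not a uniform club, then $\sigma_\alpha=\sup E_\alpha<H(\alpha)$ for $W$-a.e.\ $\alpha$. For such $\alpha$ let $s_\alpha(0)$ be the least element of $C_\alpha$ above $\sigma_\alpha$, and let $s_\alpha(n+1)$ be the least element above $s_\alpha(n)$ of $C'_\alpha$ for $n$ even and of $C_\alpha$ for $n$ odd. The supremum of $s_\alpha$ is a limit point of both sets; if it were below $H(\alpha)$, it would be an element of $E_\alpha$ above $\sigma_\alpha$. So $s_\alpha$ is cofinal in $H(\alpha)$, contradicting Step 1.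

\emph{Step 3: the sets $L_\alpha$ of limit ordinals below $H(\alpha)$ form a uniform club.} They contain their limit points below $H(\alpha)$. If they do not form a uniform club, then for $W$-a.e.\ $\alpha$ the ordinal $H(\alpha)$ is a limit and $\sigma_\alpha=\sup L_\alpha<H(\alpha)$. Then $\sigma_\alpha+\omega\le H(\alpha)$ and $\sigma_\alpha+\omega\notin L_\alpha$, so $\sigma_\alpha+\omega=H(\alpha)$, and $s_\alpha(n)=\sigma_\alpha+n$ contradicts Step 1.

\emph{Step 4: rounding down.} Let $\vec C$ be a uniform club. By \eqref{eq:min} applied to $H'(\alpha)=\min C_\alpha$, the set $C_{F(\beta)}\cap(\beta+1)$ is nonempty for $U$-a.e.\ $\beta$. For $U$-a.e.\ $\beta$ it has a largest element: if its supremum is not attained, it is a limit point of $C_{F(\beta)}$ that is at most $\beta<H(F(\beta))$, hence an element of the set after all. Let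
\[
c_{\vec C}(\beta)=\max\bigl(C_{F(\beta)}\cap(\beta+1)\bigr)\le\beta .
\]
Choose a uniform club $\vec C^0$ with $G=c_{\vec C^0}$ minimal in $<_U$. Put $F'(\beta)=\langle F(\beta),G(\beta)\rangle$ and $W'=F'_*U\in\mathcal{U}$.

\emph{Step 5: $W'\in\mathcal{X}^\mu(W,H)$ for some $\mu<\lambda$.} Composing $F'$ with the first projection gives $F$, so $W'$ projects to $W$; and $G(\beta)\le\beta<H(F(\beta))$ for $U$-a.e.\ $\beta$. This is (X1). For (X2), let $\vec C$ be a uniform club and $E_\alpha=C_\alpha\cap C^0_\alpha$. By Step 2, $\vec E$ is a uniform club. Since $E_\alpha\subseteq C^0_\alpha$, we have $c_{\vec E}(\beta)\le G(\beta)$ for $U$-a.e.\ $\beta$, so $c_{\vec E}=_UG$ by minimality of $G$. Hence $G(\beta)\in E_{F(\beta)}\subseteq C_{F(\beta)}$ for $U$-a.e.\ $\beta$. For (X3), apply (X2) to $\vec L$: for $U$-a.e.\ $\beta$, $G(\beta)$ is a limit ordinal below $\lambda^+$, so $\operatorname{cf}(G(\beta))<\lambda=\sup_n\kappa_n$ by Lemma~\ref{lem:succ}. By $\omega_1$-completeness there is $n$ with $\operatorname{cf}(G(\beta))\le\kappa_n$ for $U$-a.e.\ $\beta$. Take $\mu=\kappa_n$.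

Consequently $W'\in\mathcal{Y}(t^\frown(o_W(H),\mu))\subseteq\mathcal{Y}$.

\emph{Step 6: the smaller frame.} Let $H'(\langle\alpha,\gamma\rangle)=\min(C^0_\alpha\setminus(\gamma+1))$ if this set is nonempty, and $0$ otherwise. For $U$-a.e.\ $\beta$, the set $C^0_{F(\beta)}$ is an unbounded subset of $H(F(\beta))$ and has no element in the interval $(G(\beta),\beta]$, so
\[
\beta<H'(F'(\beta))<H(F(\beta)).
\]
Thus $(F',H')$ is a frame with $H'\circ F'<_UH\circ F$, contradicting the choice of $(F,H)$.
\end{proof}

\section{Subsets of $\lambda^+$}\label{sec:coding}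

Each $\mathcal{Y}(t)$ is small, and every $U\in\mathcal{U}$ is some $f_*W$. It remains to bound the supply of functions $f$ and $H$, which also governs the indices $t$ that occur. The following is a case of Woodin's Coding Lemma for $L(V_{\lambda+1})$; we give a direct proof.

\begin{proposition}\label{prop:coding}
$P(\lambda^+)\le^*V_{\lambda+1}$ and $\mathcal{H}\le^*V_{\lambda+1}$.
\end{proposition}

The argument resembles that of Lemma~\ref{lem:small}. If the subsets of $\lambda^+$ cannot be exhausted, we pick a $\kappa$-sequence $\vec A$ of them, each ``new'' relative to an earlier stage. Then the $\kappa$-th term of $j(\vec A)$ is new relative to a stage that contains all of $\vec A$. But $j(\vec A)$ can be computed from $\vec A$ and $e$, one bounded piece at a time. For elementarity, ``new'' must be defined from $\lambda$ alone, without $e$; so we define it to exclude the results of this computation for \emph{every} $e':V_\lambda\to V_\lambda$. These $e'$ are elements of $V_{\lambda+1}$, so nothing is lost in size.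

\begin{proof}
We work in $M$. For $a\subseteq V_\lambda$ and $\nu<\lambda$ define $d(a,\nu)\subseteq\lambda^+$ as follows. If $R=(a)_0$ is a reflexive well-order of a subset of $\lambda$, let $d(a,\nu)$ be the set of ranks $\operatorname{rank}_R(\xi)$ of those $\xi$ in the field of $R$ with $(\nu,\xi)\in(a)_1$; otherwise let $d(a,\nu)=\emptyset$. Let $\vec A=\langle A_i:i<\delta\rangle$ be a sequence of subsets of $\lambda^+$ with $\delta<\lambda$, and let $\beta<\lambda^+$. A \emph{code for $\vec A$ below $\beta$} is a set $a\subseteq V_\lambda$ such that $(a)_0$ is a reflexive well-order of type $\beta$ of a subset of $\lambda$ and $d(a,i)=A_i\cap\beta$ for all $i<\delta$. Such codes exist for every $\beta<\lambda^+$: take any suitable $R$ and let $(a)_1=\{(i,\xi):i<\delta,\ \operatorname{rank}_R(\xi)\in A_i\}$. For $e':V_\lambda\to V_\lambda$ and $\nu<\lambda$ let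
\[
T(e',\nu,\vec A)=\bigcup\{d(e'^+(a),\nu):a\text{ is a code for $\vec A$ below some }\beta<\lambda^+\}.
\]
For $S\subseteq P(\lambda^+)$ let $\Gamma(S)$ be the set of all $T(e',\nu,\vec A)$ with $e':V_\lambda\to V_\lambda$, $\nu<\lambda$, $0<\delta<\lambda$ and $\vec A\in S^\delta$. We need three facts.
\begin{enumerate}
\item[(a)] $S\subseteq\Gamma(S)$. Indeed $\mathrm{id}^+(a)=a$, so $T(\mathrm{id},0,\langle A\rangle)=\bigcup_{\beta<\lambda^+}(A\cap\beta)=A$.
\item[(b)] If $S\le^*V_{\lambda+1}$ then $\Gamma(S)\le^*V_{\lambda+1}$. We have $\Gamma(\emptyset)=\emptyset$. If $\pi:V_{\lambda+1}\to S$ is onto, then by $\mathrm{AC}_\lambda$ each $\vec A\in S^\delta$ has the form $\langle\pi((y)_i):i<\delta\rangle$, so $(e',\nu,\delta,y)\mapsto T(e',\nu,\langle\pi((y)_i):i<\delta\rangle)$ is onto $\Gamma(S)$.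
\item[(c)] If $\vec A$ has length $\kappa$ and $\vec A'=j(\vec A)$, then $T(e,\kappa,\vec A)=A'_\kappa$. For if $a$ is a code for $\vec A$ below $\beta$, then $e^+(a)=j(a)$ is a code for $\vec A'$ below $j(\beta)$; since $\kappa<j(\kappa)$, this gives $d(e^+(a),\kappa)=A'_\kappa\cap j(\beta)$; and the ordinals $j(\beta)\ge\beta$ are cofinal in $\lambda^+$.
\end{enumerate}

The stages come from $\Phi$. Let $P_\gamma$ be the set of $A\subseteq\lambda^+$ of the form $\Phi(\eta,x)$ with $\eta<\gamma$ and $x\in V_{\lambda+1}$. These sets increase with $\gamma$, $P_0=\emptyset$, $P_\gamma=\bigcup_{\gamma'<\gamma}P_{\gamma'}$ for limit $\gamma$, and their union is $P(\lambda^+)$. Put $\gamma_0=0$. Let $\gamma_{i+1}$ be the least $\gamma$ with $P_\gamma\not\subseteq\Gamma(P_{\gamma_i})$ if there is one; otherwise the recursion stops. For limit $i$ let $\gamma_i=\sup_{i'<i}\gamma_{i'}$ if all earlier terms are defined. By (a), $\gamma_{i+1}>\gamma_i$. The functions $\Gamma$, $\gamma\mapsto P_\gamma$ and $i\mapsto\gamma_i$ are definable from $\lambda$.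

\emph{The recursion stops before $\kappa$.} Suppose $\gamma_\kappa$ is defined. By $\mathrm{AC}_\lambda$ there is $\vec A=\langle A_i:i<\kappa\rangle$ with $A_i\in P_{\gamma_{i+1}}\setminus\Gamma(P_{\gamma_i})$ for all $i<\kappa$. Then $\vec A\in(P_{\gamma_\kappa})^\kappa$. Let $\vec A'=j(\vec A)$. By elementarity $A'_i\in P_{\gamma_{i+1}}\setminus\Gamma(P_{\gamma_i})$ for all $i<j(\kappa)$; in particular $A'_\kappa\notin\Gamma(P_{\gamma_\kappa})$. By (c), $A'_\kappa=T(e,\kappa,\vec A)\in\Gamma(P_{\gamma_\kappa})$, a contradiction. The first undefined term has a successor subscript, so there is $i_0<\kappa$ such that $\gamma_{i_0}$ is defined and $P(\lambda^+)=\Gamma(P_{\gamma_{i_0}})$.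

\emph{$P_{\gamma_i}\le^*V_{\lambda+1}$ for all $i\le i_0$.} We use induction on $i$; $P_{\gamma_0}=\emptyset$. The ordinal $\gamma_{i+1}$ is neither $0$ nor a limit, by the continuity of $\gamma\mapsto P_\gamma$. So $\gamma_{i+1}=\eta+1$ with $P_\eta\subseteq\Gamma(P_{\gamma_i})$, and
\[
P_{\gamma_{i+1}}\subseteq\Gamma(P_{\gamma_i})\cup\{\Phi(\eta,x):x\in V_{\lambda+1}\},
\]
which is $\le^*V_{\lambda+1}$ by (b). For limit $i$, $P_{\gamma_i}=\bigcup_{i'<i}P_{\gamma_{i'}}$ and Lemma~\ref{lem:collect} applies.

By (b), $P(\lambda^+)\le^*V_{\lambda+1}$. Finally $H\mapsto\{\langle\alpha,\gamma\rangle:\gamma<H(\alpha)\}$ is a bijection of $\mathcal{H}$ with a subset of $P(\lambda^+)$.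
\end{proof}

\section{The upper bound}\label{sec:count}

We work in $M$. Let $\widehat{\mathcal{Y}}_n$ be the class of pairs $(t,W)$ with $t$ an index of length $n$ and $W\in\mathcal{Y}(t)$.

\begin{lemma}\label{lem:hat}
Each $\widehat{\mathcal{Y}}_n$ is a set, and $\widehat{\mathcal{Y}}=\bigcup_n\widehat{\mathcal{Y}}_n\le^*V_{\lambda+1}$.
\end{lemma}

\begin{proof}
We show by induction that $\widehat{\mathcal{Y}}_n$ is a set with $\widehat{\mathcal{Y}}_n\le^*V_{\lambda+1}$. The class $\widehat{\mathcal{Y}}_0$ is a singleton. Let $I$ be the set of $((t,W),H,\mu)\in\widehat{\mathcal{Y}}_n\times\mathcal{H}\times\lambda$ such that $H$ is $W$-limit. By Definition~\ref{def:Y},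
\[
\widehat{\mathcal{Y}}_{n+1}=\bigcup\bigl\{\{t^\frown(o_W(H),\mu)\}\times\mathcal{X}^\mu(W,H):((t,W),H,\mu)\in I\bigr\}.
\]
We have $I\le^*V_{\lambda+1}$ by the induction hypothesis and Proposition~\ref{prop:coding}. Each $\mathcal{X}^\mu(W,H)$ is a subset of $\mathcal{Y}(t^\frown(o_W(H),\mu))$, so it has size less than $\lambda$ by Proposition~\ref{prop:allsmall} and is $\le^*V_{\lambda+1}$. Lemma~\ref{lem:collect} completes the induction step, and a second application, with index set $\omega$, handles the union.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]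
Let $\mathcal{F}\subseteq\mathcal{H}$ be the set of functions $\lambda^+\to\lambda^+$. By Proposition~\ref{prop:reduce}, the map $((t,W),f)\mapsto f_*W$ sends $\widehat{\mathcal{Y}}\times\mathcal{F}$ onto $\mathcal{U}$. By Lemma~\ref{lem:hat} and Proposition~\ref{prop:coding}, $\mathcal{U}\le^*V_{\lambda+1}$. The $\lambda^+$-complete ultrafilters over $\lambda^+$ form a subset of $\mathcal{U}$. Both sets contain $W_0$, so both are surjective images of $V_{\lambda+1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refine}(1)]
For an index $t$ and an ordinal $\zeta$ let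
\[
\mathcal{U}(t,\zeta)=\{f_*W:W\in\mathcal{Y}(t),\ f\in\mathcal{F},\ o_W(f)=\zeta\}.
\]
Given $W$, all $f\in\mathcal{F}$ with $o_W(f)=\zeta$ are equal modulo $W$ by \eqref{eq:rank}, so they give the same $f_*W$. Hence $\mathcal{U}(t,\zeta)$ is a surjective image of a subset of $\mathcal{Y}(t)$, and $|\mathcal{U}(t,\zeta)|<\lambda$ by Proposition~\ref{prop:allsmall}. By Proposition~\ref{prop:reduce} these sets cover $\mathcal{U}$. The pairs $(t,\zeta)$ with $\mathcal{U}(t,\zeta)\ne\emptyset$ form the nonempty set
\[
J=\{(t,o_W(f)):(t,W)\in\widehat{\mathcal{Y}},\ f\in\mathcal{F}\}\le^*V_{\lambda+1}.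
\]
Well-order $J$ by comparing the sequences $t^\frown(\zeta,0)$ under $\prec$, let $\theta$ be the order type, and let $\mathcal{U}_\xi=\mathcal{U}(t,\zeta)$ for the $\xi$-th element $(t,\zeta)$ of $J$. Then $\theta$ is a surjective image of $V_{\lambda+1}$, so $\theta<\Theta$, and the sequence $\langle\mathcal{U}_\xi:\xi<\theta\rangle$ is definable from $\lambda$.
\end{proof}

\begin{remark}\label{rem:hyp}
Countable completeness is used to well-order functions modulo an ultrafilter (this gives the ranks $o_W(H)$, the minimal frame and the minimal $G$) and in Steps 1 and 5 of the proof of Proposition~\ref{prop:reduce}; no more completeness is needed. Two features of $\lambda^+$ matter. Ordinals below $\lambda^+$ are coded in $V_{\lambda+1}$, which puts $j\upharpoonright\lambda^+$ and $\mathrm{Fix}$ into $M$, so that ultrafilters of $M$ measure $\mathrm{Fix}$. And limit ordinals below $\lambda^+$ have cofinality below $\lambda$, where $j$ has no fixed points from $\kappa$ on; this is why a fixed index automatically has $\mu<\kappa$. Choice in $V$ enters through the facts of Section~\ref{sec:prelim}.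
\end{remark}

\section{The lower bound}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:refine}(2)]
By a theorem of Woodin, $\lambda^+$ is measurable in $M$ under $I_0$ \cite{Woodin}; see also \cite{Dimonte}. We work in $M$ and fix a nonprincipal $\lambda^+$-complete ultrafilter $U$ over $\lambda^+$. The plan is to pass to an ultrafilter $W$ that contains all clubs, to find $\lambda^{++}$ functions that are distinct modulo $W$ and canonical modulo clubs, and to lift $W$ to their graphs.

\emph{An ultrafilter containing the clubs.} Let $h$ be $<_U$-minimal among the functions $\lambda^+\to\lambda^+$ that are not constant on any set in $U$; the identity is such a function. Then $W=h_*U$ is $\lambda^+$-complete and nonprincipal. It has no bounded member, since a bounded set is a union of at most $\lambda$ singletons. If $r:\lambda^+\to\lambda^+$ satisfies $r(\alpha)<\alpha$ for $W$-a.e.\ $\alpha$, then $r\circ h<_Uh$, so $r\circ h$ is constant on a set in $U$ and $r$ is constant on a set in $W$. Now let $C$ be club in $\lambda^+$ and suppose $C\notin W$. For $\alpha\notin C\cup\{0\}$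 we have $r(\alpha)=\sup(C\cap\alpha)<\alpha$, because $\alpha$ is not a limit point of $C$. So $r$ has a constant value $\sigma$ on some $A\in W$. If $c\in C$ and $c>\sigma$, then $r(\alpha)\ge c$ for $\alpha>c$, so $A\subseteq c+1$ is bounded, a contradiction.

\emph{The functions.} For $0<\xi<\lambda^{++}$ and a surjection $g:\lambda^+\to\xi$ let $f^g(\alpha)$ be the order type of $g[\alpha]$. It is below $\lambda^+$, as $|g[\alpha]|\le\lambda$. Let $0<\xi\le\xi'<\lambda^{++}$, and let $g:\lambda^+\to\xi$ and $g':\lambda^+\to\xi'$ be onto. We claim that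
\begin{equation}\label{eq:club}
g[\alpha]=g'[\alpha]\cap\xi\quad\text{for all $\alpha$ in a club.}
\end{equation}
Let $p(\beta)$ be the least $\beta'$ with $g'(\beta')=g(\beta)$, and let $q(\beta)$ be the least $\beta'$ with $g(\beta')=g'(\beta)$ if $g'(\beta)<\xi$, and $0$ otherwise. The ordinals $\alpha<\lambda^+$ with $p[\alpha]\cup q[\alpha]\subseteq\alpha$ form a club, since $\lambda^+$ is regular and uncountable, and they satisfy \eqref{eq:club}. If $\xi=\xi'$, then \eqref{eq:club} gives $f^g=_Wf^{g'}$. If $\xi<\xi'$, then $\xi\in g'[\alpha]$ for all large $\alpha$, so $g[\alpha]$ is a proper initial segment of $g'[\alpha]$ on a club, and $f^g<_Wf^{g'}$.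

\emph{The ultrafilters.} For $0<\xi<\lambda^{++}$ let $U_\xi$ be the projection of $W$ by $\alpha\mapsto\langle\alpha,f^g(\alpha)\rangle$, for any surjection $g:\lambda^+\to\xi$. It is $\lambda^+$-complete and does not depend on $g$, so the map $\xi\mapsto U_\xi$ is in $M$ without any appeal to choice. For $\xi<\xi'$ and $g,g'$ as above, let $A=\{\alpha:f^g(\alpha)<f^{g'}(\alpha)\}\in W$. The sets $\{\langle\alpha,f^g(\alpha)\rangle:\alpha\in A\}\in U_\xi$ and $\{\langle\alpha,f^{g'}(\alpha)\rangle:\alpha\in A\}\in U_{\xi'}$ are disjoint, so $U_\xi\ne U_{\xi'}$. Thus $\xi\mapsto U_{1+\xi}$ injects $\lambda^{++}$ into the set of $\lambda^+$-complete ultrafilters over $\lambda^+$. A surjection from $\lambda^+$ onto that set, followed by the map that sends $U_{1+\xi}$ to $\xi$ and every other ultrafilter to $0$, would map $\lambda^+$ onto $\lambda^{++}$, which is impossible.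
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dimonte}
Dimonte, \emph{I0 and rank-into-rank axioms}, survey.

\bibitem{Goldberg}
Gabriel Goldberg, \emph{Even ordinals and the Kunen inconsistency}, arXiv:2006.01084 (2020).

\bibitem{Woodin}
Woodin, \emph{Suitable Extender Models II}.

\end{thebibliography}
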